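# An eight-vertex obstruction to constrained outer-string representations, and the girth-five case

## 1. Three theorems on ordered graphs without long co-holes

**Theorem A.** Let $G_8$ be the ordered graph with vertices $1,\dots,8$ in this cyclic order and edges
$$15,\;16,\;17,\;24,\;25,\;28,\;34,\;35,\;37,\;46,\;68,\;78 .$$
Then $G_8$ has no co-hole of length $>3$ and no constrained outer-string representation.

**Theorem B.** Every proper induced ordered subgraph of $G_8$ has a constrained outer-string representation.

**Theorem C.** An ordered graph of girth at least $5$ (no $C_3$, no $C_4$) has a constrained outer-string representation if and only if it has no co-hole of length $>3$ (equivalently, of length $4$ or $5$). Since $G_8$ has girth $4$, the bound $5$ is best possible.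

Theorem A answers a question whose source is Todor Antić, Vít Jelínek, Jan Kratochvíl, Peter Stumpf, "Two Results on Outer-String Graphs", arXiv:2605.12253 (2026): does every ordered graph with no co-hole of length greater than $3$ admit a constrained outer-string representation? The answer is no. Theorem B says that no vertex of the counterexample is superfluous. Theorem C says that the answer becomes yes if short cycles are forbidden.

## 2. Strings, anchors and co-holes

Throughout, $D$ is a closed disk. When convenient we replace it by a rectangle, which is homeomorphic to it.

**Definition.** A *string* is the image of a path in $D$ that meets $\partial D$ in exactly one point, an endpoint of the path, called its *anchor*. An *outer-string representation* of a graph $G$ assigns to each vertex $v$ a string $s_v$ with anchor $a_v$, the anchors being distinct, such that for $u\ne v$ the strings $s_u,s_v$ intersect if and only if $uv$ is an edge.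

When we prove that no representation exists, strings may cross themselves. The representations we construct use simple curves.

**Definition.** An *ordered graph* is a graph with a cyclic ordering of its vertices. A *constrained* outer-string representation of it is one in which the anchors appear along $\partial D$ in the given cyclic order.

For example, $K_n$ with any cyclic order has one: take as strings $n$ radii meeting in the centre.

**Definition.** Two pairs of points on a circle (four distinct points) *cross* if they interleave. Two edges of an ordered graph cross if their four ends are distinct and interleave. An edge *joins* two disjoint edges $e,f$ if it has one end in $e$ and one in $f$.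

**Definition.** A *co-hole of length $k$* is a sequence of distinct vertices $v_1,\dots,v_k$, appearing in this cyclic order, such that $v_i\not\sim v_{i+1}$ for all $i$ (indices modulo $k$) and every other pair is adjacent.

Here are the small lengths.

* Length $3$: three pairwise non-adjacent vertices. This is harmless (three disjoint segments), which is why the question says "greater than $3$".
* Length $4$: the edges are $v_1v_3$ and $v_2v_4$. So a co-hole of length $4$ is exactly a pair of crossing edges that no edge joins.
* Length $5$: the edges are $v_1v_3,v_3v_5,v_5v_2,v_2v_4,v_4v_1$, a $5$-cycle drawn as a pentagram. The same abstract $C_5$, ordered along itself, has no crossing edges and no co-hole of length $5$; the cyclic order matters.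
* Length $k\ge 6$: the vertices $v_1,v_3,v_5$ are pairwise non-consecutive, so they form a triangle.

The last item explains the word "equivalently" in Theorem C: a graph without triangles can only have co-holes of length at most $5$. The problem quotes as known that co-holes of length at least $4$ are obstructions. We only need lengths $4$ and $5$, and we prove these in the next section.

## 3. Cross-cuts, and why co-holes of length 4 and 5 obstruct

We use the following textbook facts of plane topology. Closures and frontiers are taken in $D$.

* **(J1)** Two distinct points of the image of a path are joined by a simple arc inside that image.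
* **(J2)** Let $F\subset D$ be a simple arc meeting $\partial D$ exactly in its two ends (a *cross-cut*). Then $D\setminus F$ has exactly two components. Each is open in $D$, has its frontier contained in $F$, and contains exactly one of the two open arcs into which the ends of $F$ divide $\partial D$.
* **(J3)** A connected set that meets a set $W$ and its complement meets the frontier of $W$.
* **(J4)** Let $J$ be a Jordan curve. Two simple arcs in the closed region bounded by $J$, each meeting $J$ exactly in its two ends, must meet if their ends interleave on $J$. (By Schoenflies the region is a disk; then apply (J2) and (J3).)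

**Lemma 1 (the cross-cut of an edge).** In a representation, let $uv$ be an edge. There is a cross-cut $F=F_u\cup F_v$ from $a_u$ to $a_v$, where $F_u\subset s_u$ and $F_v\subset s_v$ are simple arcs with $a_u\in F_u$, $a_v\in F_v$, and $F_u\cap F_v$ is one point $q$, with $F_u\cap s_v=\{q\}$.

*Proof.* By (J1) take a simple arc in $s_u$ from $a_u$ to a point of $s_u\cap s_v$, and stop it at its first point $q$ on $s_v$. This is $F_u$. Since $q\in s_u\cap s_v$, it is not an anchor: $s_u$ meets $\partial D$ only in $a_u$, $s_v$ only in $a_v$, and $a_u\ne a_v$. Let $F_v$ be a simple arc in $s_v$ from $q$ to $a_v$. Since $F_u$ meets $s_v$ only in $q$, the union is a simple arc. It meets $\partial D$ only in $a_u,a_v$. $\blacksquare$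

**Lemma 2.** An ordered graph with a co-hole of length $4$ or $5$ has no constrained outer-string representation.

*Proof.* Write $i$ for $v_i$ and suppose a representation exists. Let $F=F_1\cup F_3$ be the cross-cut of the edge $13$.

*Length 4.* The set $s_2\cup s_4$ is connected and contains $a_2,a_4$, which lie in different components of $D\setminus F$. So it meets $F\subset s_1\cup s_3$, and some edge joins $13$ and $24$, a contradiction.

*Length 5.* Let $F^2$ be the component of $D\setminus F$ containing $a_2$, and $F'$ the other one; $a_4,a_5\in F'$. As $2\not\sim 1,3$, the connected set $s_2$ misses $F$, so $s_2\subset F^2$. As $4\sim 2$, the string $s_4$ goes from $a_4\in F'$ to a point of $F^2$. Follow a simple arc in $s_4$ from $a_4$ to its first point $P_4$ on $F$. Since $4\not\sim 3$, we have $P_4\in F_1\setminus\{q\}$, and $P_4\neq a_1$. In the same way, as $5\sim2$ and $5\not\sim1$, a simple arc in $s_5$ runs from $a_5$ through $F'$ to a first point $P_5\in F_3\setminus\{q\}$ on $F$, and $P_5\ne a_3$. The Jordan curve bounding $F'$ consists of $F$ and an arc of $\partial D$, and on it the cyclic order is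
$$a_3,\;a_4,\;a_5,\;a_1,\;P_4,\;q,\;P_5 .$$
The pairs $a_4,P_4$ and $a_5,P_5$ interleave, so by (J4) $s_4$ meets $s_5$. But $4\not\sim5$. $\blacksquare$

## 4. Trees in place of strings

To construct representations it is convenient to let vertices be trees rather than curves.

**Lemma 3.** Suppose each vertex $v$ of an ordered graph has a finite polygonal tree $T_v\subset D$ meeting $\partial D$ exactly in a point $a_v$, with the $a_v$ distinct and in the prescribed order, and for $u\ne v$: $T_u\cap T_v\neq\emptyset$ if and only if $uv\in E$. Then there is a constrained outer-string representation by simple curves.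

*Proof.* **Step 1: thicken.** The purpose is to replace trees by disks. Put a small disk around each node of $T_v$ (a half-disk at $a_v$) and a thin band along each edge. Adding the edges leaf by leaf, each step glues a disk to a disk along an arc, so the result $N_v\supset T_v$ is a closed disk, and $N_v\cap\partial D$ is a short arc around $a_v$. Choose everything so thin that $N_u\cap N_v=\emptyset$ for non-adjacent $u\ne v$, and that $N_u$ misses $N_v\cap\partial D$ for all $u\neq v$. Let $\beta_v$ be the closure of $\partial N_v\setminus\partial D$. It is a simple arc with both ends on $\partial D$, and it is the frontier of $N_v$ in $D$.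

**Step 2: the outlines intersect correctly.** If $uv\notin E$, then $N_u\cap N_v=\emptyset$, so $\beta_u\cap\beta_v=\emptyset$. If $uv\in E$, then $N_v$ is connected, meets $N_u$, and is not contained in $N_u$ (it contains $a_v$). So $N_v$ meets $\beta_u$ by (J3). Now $\beta_u$ is connected, meets $N_v$, and its ends are not in $N_v$. So $\beta_u$ meets $\beta_v$.

**Step 3: one anchor instead of two.** Delete from each $\beta_v$ a short piece at one end, disjoint from all other $N_u$. No intersection is lost. The remaining simple arcs have exactly one endpoint on $\partial D$, near $a_v$, hence in the right order. $\blacksquare$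

**The case without crossing edges.** Suppose no two edges of $G$ cross. Place the vertices on $\partial D$, draw every edge as a straight chord, and cut each chord at its midpoint. Let $T_x$ consist of the halves at $x$ (a short segment if $x$ is isolated). Two trees $T_x,T_v$ meet exactly in the midpoint of the chord $xv$, if $xv$ is an edge, and not otherwise. By Lemma 3, $G$ has a representation. In particular so does $C_5$ ordered along itself.

## 5. Sharing each chord between its two ends

The natural next attempt is to keep this drawing when chords do cross. Each chord $xy$ is cut at some point into a half belonging to $x$ and a half belonging to $y$. If chords $e$ and $f$ cross, their crossing point lies on a half belonging to some $x\in e$ and on a half belonging to some $v\in f$. Then $T_x$ and $T_v$ meet, so we need $x\sim v$. Thus we must place the crossing on halves whose owners are adjacent, and if there is no co-hole of length $4$ such a pair $x,v$ exists.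

For one crossing this works. Take vertices $a,b,c,d$ in this cyclic order and edges $ac,bd,ab$. Cut $ac$ just beyond the crossing as seen from $a$, and $bd$ just beyond it as seen from $b$. The crossing then belongs to $T_a$ and $T_b$, and $a\sim b$.

For several crossings on one chord there can be a conflict, and $G_8$ shows it. Look at the chord $15$.

* The edge $28$ crosses it, and the only edge joining $15$ and $28$ is $25$. So the crossing must lie on the half of $5$.
* The edge $46$ crosses it, and the only edge joining $15$ and $46$ is $16$. So the crossing must lie on the half of $1$.
* The chords $28$ and $46$ do not cross, and $28$ separates $1$ from $46$. So on the way from $1$ to $5$ the crossing with $28$ comes first.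

The half of $1$ is an initial piece of the chord, so both demands cannot be met. This holds also if chords are bent, as long as two of them meet only when they cross, and then only once.

Does this conflict alone show that $G_8$ is a counterexample? No. It is already present in $G_8-3$, and Section 8 gives a representation of $G_8-3$. The reason is that strings are not chords. In $G_8$ we have $2\sim4$ and $6\sim 8$, so the connection between $2$ and $8$ is allowed to run through the connection between $4$ and $6$. In the drawing of $G_8-3$ it does: $s_4$ and $s_6$ meet on the left, $s_2$ and $s_8$ meet on the right, and $s_1,s_5$ meet inside the diamond between. So an argument against all strings is needed, and it must use $3$ or $7$. The edge $37$ is what the proof in Section 7 uses. The positive side of the story, that the conflict never occurs when there is no $C_4$, is Theorem C.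

## 6. $G_8$ has no co-hole of length greater than 3

The neighbourhoods are
$$\begin{aligned}&N(1)=\{5,6,7\},\quad N(2)=\{4,5,8\},\quad N(3)=\{4,5,7\},\quad N(4)=\{2,3,6\},\\ &N(5)=\{1,2,3\},\quad N(6)=\{1,4,8\},\quad N(7)=\{1,3,8\},\quad N(8)=\{2,6,7\}.\end{aligned}$$
The map $i\mapsto i+4$ (modulo $8$) preserves the cyclic order and maps edges to edges: it exchanges $16$ and $25$, $17$ and $35$, $24$ and $68$, $28$ and $46$, $34$ and $78$, and fixes $15$ and $37$. (The $8$-cycle $1,5,2,8,7,3,4,6$ together with its antipodal pairs $17,35,24,68$ gives all edges, so as an abstract graph $G_8$ is the Wagner graph $V_8$.)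

**Step 1: length 4.** We list all pairs of crossing edges and find a joining edge for each. The edges crossing a given edge are:

* $15$: between $\{2,3,4\}$ and $\{6,7,8\}$, namely $28,37,46$;
* $16$: between $\{2,3,4,5\}$ and $\{7,8\}$, namely $28,37$;
* $17$: from $8$ to $\{2,\dots,6\}$, namely $28,68$;
* $24$: from $3$ to $\{5,6,7,8,1\}$, namely $35,37$;
* $25$: between $\{3,4\}$ and $\{6,7,8,1\}$, namely $37,46$;
* $28$: from $1$ to $\{3,\dots,7\}$, namely $15,16,17$;
* $35$: from $4$ to $\{6,7,8,1,2\}$, namely $46,24$;
* $37$: between $\{4,5,6\}$ and $\{8,1,2\}$, namely $15,16,24,25,68$;
* $46$: from $5$ to $\{7,8,1,2,3\}$, namely $15,25,35$;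
* $68$: from $7$ to $\{1,\dots,5\}$, namely $17,37$;
* $34$ and $78$: none.

So there are thirteen crossing pairs. Each is followed by a joining edge in brackets:
$$\begin{aligned}&15,28\,[25];\quad 15,37\,[17];\quad 15,46\,[16];\quad 16,28\,[68];\quad 16,37\,[17];\quad 17,28\,[78];\quad 17,68\,[16];\\ &24,35\,[25];\quad 24,37\,[34];\quad 25,37\,[35];\quad 25,46\,[24];\quad 35,46\,[34];\quad 37,68\,[78].\end{aligned}$$
Hence there is no co-hole of length $4$.

**Step 2: length at least 6.** Such a co-hole contains a triangle, so it suffices that $G_8$ is triangle-free, that is, that all neighbourhoods are independent. For $N(1),N(2),N(3),N(4)$ one reads this off the list; the others follow by the symmetry $i\mapsto i+4$.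

**Step 3: length 5.** We eliminate edges that cannot belong to a pentagram until too few are left. The edges of a co-hole of length $5$ would be $v_1v_3,v_2v_4,v_3v_5,v_4v_1,v_5v_2$, and each vertex is on two of them. Each of these edges crosses two others, and these two share the vertex that lies alone on one side of it; for instance $v_1v_3$ crosses $v_2v_4$ and $v_2v_5$. Call an edge *used* if it is one of the five.

* $34$ and $78$ cross nothing, so they are not used.
* $17$ crosses only $28$ and $68$. If it were used, the vertex set would be $\{7,8,1,2,6\}$, in the cyclic order $7,8,1,2,6$. Then $7$ and $2$ are not consecutive, so $7\sim2$ is needed, which is false. So $17$ is not used, and by symmetry $35$ is not used.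
* Of the edges at $3$, namely $34,35,37$, only $37$ is left, and a vertex of the co-hole needs two. So $3$ is not in the co-hole. Likewise $7$ has only $37$ left out of $17,37,78$, so $7$ is not in it. Hence $37$ is not used.
* $24$ crosses only $35$ and $37$, which are not used. So $24$ is not used, and by symmetry $68$ is not used.
* The remaining edges $15,16,25,28,46$ form the path $4,6,1,5,2,8$, which contains no cycle, while the five used edges form a $5$-cycle.

So there is no co-hole of length $5$, and the first half of Theorem A is proved.

## 7. Two walls that shut out a string

We prove a little more than the second half of Theorem A: only some of the adjacencies matter.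

**Proposition 4.** Let an ordered graph contain vertices $1,\dots,8$ in this cyclic order with edges $15,37,46,28$ and non-edges
$$12,18,13,14;\qquad 54,56,57,58;\qquad 36,74,76;\qquad 32,38,72 .$$
Then it has no constrained outer-string representation.

The neighbourhoods in Section 6 show that $G_8$ satisfies these hypotheses, so Proposition 4 completes the proof of Theorem A.

The idea is the following. The strings $1$ and $5$ meet in a point $p$. The connection from $4$ to $6$ cannot be crossed by $s_5$, so $p$ lies on the $5$-side of it; the connection from $2$ to $8$ cannot be crossed by $s_1$, so $p$ lies on the $1$-side of it. This is the diamond of Section 5. The connection from $3$ to $7$ must pass $p$ on one side. Say that $p$ is on the side of $1$. Then $p$ lies in a region whose walls are pieces of the connections $37$ and $46$, and the non-edges $74,76,36$ force all of these wall pieces to lie in $s_3$ and $s_4$. The string $s_1$ starts outside this region and may not touch $s_3$ or $s_4$, so it cannot reach $p$.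

*Proof.* Suppose there are strings $s_i$ with anchors $a_i$.

**Step 1: three cross-cuts.** We turn the edges $37,46,28$ into curves that separate the disk. By Lemma 1 there are cross-cuts

* $F=F_3\cup F_7$ from $a_3$ to $a_7$, with $F_3\subset s_3$, $F_7\subset s_7$;
* $H=H_4\cup H_6$ from $a_4$ to $a_6$, with $H_4\subset s_4$, $H_6\subset s_6$;
* $K=K_2\cup K_8$ from $a_2$ to $a_8$, with $K_2\subset s_2$, $K_8\subset s_8$;

where each piece is connected and contains the anchor of its string. By (J2) we may name components: $F^1\ni a_8,a_1,a_2$ and $F^5\ni a_4,a_5,a_6$ are the two components of $D\setminus F$; $H^5$ is the component of $D\setminus H$ containing $a_5$; $K^1$ is the component of $D\setminus K$ containing $a_1$. Of the anchors $a_1,\dots,a_8$ that are not on $H$, only $a_5$ lies in $H^5$; of those not on $K$, only $a_1$ lies in $K^1$.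

**Step 2: locating $p$.** We determine on which side of each cross-cut a common point of $s_1$ and $s_5$ lies. Let $p\in s_1\cap s_5$. Since $1\not\sim3$ and $5\not\sim7$, we have $p\notin s_3\cup s_7\supset F$. So $p\in F^1$ or $p\in F^5$. Since $5\not\sim4,6$, the connected set $s_5$ misses $H\subset s_4\cup s_6$ and contains $a_5$; so $s_5\subset H^5$ and $p\in H^5$. Since $1\not\sim2,8$, the connected set $s_1$ misses $K\subset s_2\cup s_8$ and contains $a_1$; so $p\in K^1$.

**Step 3: the case $p\in F^1$.** We show that $s_3$ and $s_4$ wall off $p$ from $a_1$. Put $W=F^1\cap H^5$, an open subset of $D$ containing $p$.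

* Since $7\not\sim4,6$, the set $F_7\subset s_7$ misses $s_4\cup s_6\supset H$. It is connected and contains $a_7$, which is neither in $H^5$ nor on $H$. So $F_7\cap(H^5\cup H)=\emptyset$, and hence $F\cap(H^5\cup H)\subset F_3\subset s_3$.
* Since $6\not\sim3,7$, the set $H_6\subset s_6$ misses $s_3\cup s_7\supset F$. It is connected and contains $a_6\in F^5$. So $H_6\subset F^5$, hence $H_6\cap(F^1\cup F)=\emptyset$ and $H\cap(F^1\cup F)\subset H_4\subset s_4$.

A frontier point of $W$ lies in the closures of $F^1$ and of $H^5$, hence in $(F^1\cup F)\cap(H^5\cup H)$, but not in $W$. If it is not in $F^1$, it lies in $F\cap(H^5\cup H)\subset s_3$. If it is not in $H^5$, it lies in $H\cap(F^1\cup F)\subset s_4$. So the frontier of $W$ is contained in $s_3\cup s_4$. Now $s_1$ is connected, contains $p\in W$, and contains $a_1\notin H^5$, so $a_1\notin W$. By (J3) it meets $s_3\cup s_4$. This contradicts $1\not\sim3,4$.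

**Step 4: the case $p\in F^5$.** We show that $s_7$ and $s_8$ wall off $p$ from $a_5$. Put $W=F^5\cap K^1$, an open set containing $p$.

* Since $3\not\sim2,8$, the set $F_3\subset s_3$ misses $s_2\cup s_8\supset K$. It is connected and contains $a_3$, which is neither in $K^1$ nor on $K$. So $F_3\cap(K^1\cup K)=\emptyset$, and $F\cap(K^1\cup K)\subset F_7\subset s_7$.
* Since $2\not\sim3,7$, the set $K_2\subset s_2$ misses $s_3\cup s_7\supset F$. It is connected and contains $a_2\in F^1$. So $K_2\subset F^1$, and $K\cap(F^5\cup F)\subset K_8\subset s_8$.

As in Step 3, a frontier point of $W$ lies in $F\cap(K^1\cup K)$ or in $K\cap(F^5\cup F)$, hence in $s_7\cup s_8$. The connected set $s_5$ contains $p\in W$ and $a_5\notin K^1$, so it meets $s_7\cup s_8$. This contradicts $5\not\sim7,8$. $\blacksquare$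

**Counterexamples on more vertices.** Insert isolated vertices into $G_8$ anywhere in the cyclic order. In a co-hole of length $k\ge4$ every vertex has $k-3\ge1$ neighbours, so isolated vertices lie in none, and no co-hole of length $>3$ arises. A representation would restrict to one of $G_8$. So there are counterexamples on $n$ vertices for every $n\ge8$.

**How to recover the edge list.** $G_8$ is the only graph on exactly these $8$ ordered vertices that satisfies the hypotheses of Proposition 4 and has no co-hole of length $4$. The hypotheses fix $18$ of the $28$ pairs and leave $16,17,24,25,26,34,35,48,68,78$ open. Every crossing pair of edges must be joined, and this forces edges one after another: $15$ and $46$ can only be joined by $16$; $15$ and $28$ only by $25$; $16$ and $37$ only by $17$; $25$ and $37$ only by $35$; $35$ and $46$ only by $34$; $17$ and $28$ only by $78$. Next, $26$ would form a co-hole with $37$, and $48$ would form one with $15$, so both are non-edges. Finally $25$ and $46$ can now only be joined by $24$, and $16$ and $28$ only by $68$. The result is $G_8$.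

## 8. Drawings of $G_8$ minus a vertex

*Proof of Theorem B.* A proper induced ordered subgraph is an induced subgraph of some $G_8-v$, and representations restrict to induced subgraphs. By the symmetry $i\mapsto i+4$ it suffices to treat $v=1,2,3,4$. By Lemma 3 we may give polygonal trees in the rectangle $[-2,4]\times[-4,3]$. In each drawing, $1$ is anchored on the left side; $2,3,4$ on top, from left to right; $5$ on the right side; $6,7,8$ at the bottom, from right to left. This is the clockwise order $1,\dots,8$. A sequence of points denotes the polygonal path through them. In each case there are $9$ edges and $12$ non-edges to check.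

**The graph $G_8-1$** (edges $24,25,28,34,35,37,46,68,78$).

* $2$: $(0,3)(0,.5)(2.5,.5)$
* $3$: $(1,3)(1,1)(3,1)(3,0)(1,0)(1,-1)$
* $4$: $(2,3)(2,-1)$
* $5$: $(4,.5)(2.5,.5)$
* $6$: $(2,-4)(2,-1)$
* $7$: $(1,-4)(1,-1)$
* $8$: $(0,-4)(0,.5)$ with branch $(0,-2)(2,-2)$

Intersections: $24$ in $(2,.5)$; $25$ in $(2.5,.5)$; $28$ in $(0,.5)$; $34$ in $(2,1)$ and $(2,0)$; $35$ in $(3,.5)$; $37$ in $(1,-1)$; $46$ in $(2,-1)$; $68$ in $(2,-2)$; $78$ in $(1,-2)$.
Non-edges: $5$ has $x\ge2.5$ while $4,6,7,8$ have $x\le2$ (so $45,56,57,58$). $4$ and $6$ lie on $x=2$, $7$ on $x=1$ (so $47,67$). $2$ has $y\ge.5$ while $6,7$ have $y\le-1$ (so $26,27$). $8$ meets $x=2$ only in $(2,-2)$, and $4$ has $y\ge-1$ (so $48$). $3$ meets $x=2$ only at heights $1,0$, and $6$ has $y\le-1$ (so $36$). $3$ has $x\ge1,y\ge-1$, and points of $8$ with $x\ge1$ have $y=-2$ (so $38$). Points of $2$ with $x\ge1$ have $y=.5$ and $x\le2.5$, while $3$ meets the height $.5$ only at $x=3$ (so $23$).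

**The graph $G_8-2$** (edges $15,16,17,34,35,37,46,68,78$).

* $1$: $(-2,-1)(3,-1)$
* $3$: $(1,3)(1,0)$ with branch $(1,1)(3,1)$
* $4$: $(2,3)(2,0)$
* $5$: $(4,0)(3,0)$ and $(3,-1)(3,1)$
* $6$: $(2,-4)(2,0)$
* $7$: $(1,-4)(1,0)$
* $8$: $(0,-4)(0,-2)(2,-2)$

Intersections: $15$ in $(3,-1)$; $16$ in $(2,-1)$; $17$ in $(1,-1)$; $34$ in $(2,1)$; $35$ in $(3,1)$; $37$ in $(1,0)$; $46$ in $(2,0)$; $68$ in $(2,-2)$; $78$ in $(1,-2)$.
Non-edges: $3,4$ have $y\ge0$, $1$ has $y=-1$, $8$ has $y\le-2$ (so $13,14,18,38,48$). $5$ has $x\ge3$ while $4,6,7,8$ have $x\le2$ (so $45,56,57,58$). $4,6$ lie on $x=2$, $7$ on $x=1$ (so $47,67$). $3$ meets $x=2$ only in $(2,1)$, and $6$ has $y\le0$ (so $36$).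

**The graph $G_8-3$** (edges $15,16,17,24,25,28,46,68,78$).

* $1$: $(-2,-.25)(0,-.25)(0,0)$
* $2$: $(-1,3)(-1,2)(1,0)$
* $4$: $(1,3)(1,2)(-1,0)$
* $5$: $(4,.25)(0,.25)(0,0)$
* $6$: $(1,-4)(1,-2)(-1,0)$
* $7$: $(0,-4)(0,-1.5)(-1.5,-1.5)(-1.5,-.25)$
* $8$: $(-1,-4)(-1,-2)(1,0)$

Intersections: $15$ in $(0,0)$; $16$ in $(-.75,-.25)$; $17$ in $(-1.5,-.25)$; $24$ in $(0,1)$; $25$ in $(.75,.25)$; $28$ in $(1,0)$; $46$ in $(-1,0)$; $68$ in $(0,-1)$; $78$ in $(-.5,-1.5)$.
Non-edges: $2,4,5$ lie in $y\ge0$ and $1,6,7,8$ in $y\le0$. At height $0$ the trees $1,5$ have only $(0,0)$, the trees $2,8$ only $(1,0)$, the trees $4,6$ only $(-1,0)$, and $7$ has no point. So between the two groups only $15,28,46$ meet (this settles $12,14,26,27,47,48,56,57,58$). Three pairs remain. The slanted part of $8$ is on $y=x-1$; at height $-.25$ it has $x=.75>0$, at $x=0$ it has height $-1$, and the rest of $8$ has $y\le-2$ (so $18$). The slanted part of $4$ is on $y=x+1$; at height $.25$ it has $x=-.75<0$, at $x=0$ it has height $1$, and the rest of $4$ has $y\ge2$ (so $45$). The slanted part of $6$ is on $y=-x-1$ with $-1\le x\le1$; at $x=0$ it has height $-1>-1.5$, at height $-1.5$ it has $x=.5>0$, it does not reach $x=-1.5$, and the rest of $6$ is on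 $x=1$ (so $67$).

**The graph $G_8-4$** (edges $15,16,17,25,28,35,37,68,78$).

* $1$: $(-2,0)(-1,0)$ and $(-1,1)(-1,-2.5)(1.25,-2.5)$
* $2$: $(0,3)(0,0)$
* $3$: $(1,3)(1,0)$
* $5$: $(4,1)(-1,1)$
* $6$: $(2,-4)(2,-2.5)(1.25,-2.5)$
* $7$: $(1,-4)(1,0)$
* $8$: $(0,-4)(0,-3)(1.5,-3)(1.5,-2)(0,-2)(0,0)$

Intersections: $15$ in $(-1,1)$; $16$ in $(1.25,-2.5)$; $17$ in $(1,-2.5)$; $25$ in $(0,1)$; $28$ in $(0,0)$; $35$ in $(1,1)$; $37$ in $(1,0)$; $68$ in $(1.5,-2.5)$; $78$ in $(1,-3)$ and $(1,-2)$.
Non-edges: points of $1$ with $x\ge0$ have $y=-2.5$, while $2,3$ have $x\ge 0$, $y\ge0$ (so $12,13$). $2$ lies on $x=0$ and $3,7$ on $x=1$ (so $23,27$). $2,3,5$ have $y\ge0$ and $6$ has $y\le-2.5$ (so $26,36,56$). $5$ has $y=1$ and $7,8$ have $y\le0$ (so $57,58$). $8$ meets $x=1$ only at heights $-3,-2$, and $3$ has $y\ge0$ (so $38$). $6$ has $x\ge1.25$ (so $67$). $8$ has $x\ge0$, and at height $-2.5$ it has only the point with $x=1.5>1.25$ (so $18$). $\blacksquare$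

## 9. Arcs that cross in a prescribed order

We turn to Theorem C. The construction is that of Section 5: draw each edge as an arc and share it between its ends. To have room, we want to prescribe the order in which an arc meets the arcs crossing it. This section says which orders can be realized; it contains no graph theory of $G$.

A *chord* here is a pair of distinct points on $\partial D$, to be joined by an arc.

**Definition.** Let three pairwise crossing chords $14,25,36$ have their ends in the cyclic order $1,\dots,6$. In *State I* the pairs $\{1,2\},\{3,4\},\{5,6\}$ are partners; in *State II* the pairs $\{2,3\},\{4,5\},\{6,1\}$ are partners. In a state, each chord, traversed from its end $i$, meets first the chord of the partner of $i$.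

Traversing from the opposite end gives the same order on the chord: in State I, from $1$ the chord $14$ meets first $25$, and from $4$ it meets first $36$. On each of the three chords the two states give opposite orders. So the order on any one chord determines the state. As an example, three straight chords in general position realize a state, and pushing $14$ across the point $25\cap36$ exchanges the two.

**Three arcs always realize a state.** Suppose three arcs realize the chords and cross pairwise exactly once, with no common point of all three. If $25\cap36$ lies on the side of the arc $14$ containing $5,6$, then on the side of $2,3$ the parts of the arcs $25$ and $36$ are disjoint. So along $14$ from $1$ the arc $25$ comes first and then $36$; from $2$ and from $3$ the arc $14$ is met first. This is State I. If $25\cap36$ lies on the side of $2,3$, the same argument on the side of $5,6$ shows that from $4$ the arc $25$ comes first, and from $5$ and $6$ the arc $14$ is met first. This is State II.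

**Definition.** If chords $f,g$ both cross $e$ and do not cross each other, their *positional order* along $e$ from one end is this: the one both of whose ends are nearer to the starting end comes first.

**Lemma 5.** Let $\mathcal C$ be a finite set of chords with distinct ends on $\partial D$. For each $e\in\mathcal C$ let $X(e)$ be the set of chords crossing $e$, and let $<_e$ be a linear order on $X(e)$ (along $e$ from one end to the other) such that

* (P1) if $f,g\in X(e)$ do not cross, their order is the positional one;
* (P2) for pairwise crossing $e,f,g$, the three induced orders come from a common state.

Then there are simple arcs, one for each chord, joining its ends inside $D$, such that two arcs meet if and only if the chords cross, then exactly once and crossing there, no three arcs pass through a point, and the order along each $e$ is $<_e$.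

*Proof.* Induction on $|\mathcal C|$; for $\mathcal C=\emptyset$ there is nothing to do. Let $e=xy\in\mathcal C$ and let $A,B$ be the open arcs of $\partial D\setminus\{x,y\}$. Draw $\mathcal C\setminus\{e\}$ by induction, with the restricted orders, which still satisfy (P1) and (P2). If $A$ or $B$ contains no end of another chord, then $e$ crosses nothing, and we draw it close to that part of $\partial D$. So assume that both contain ends.

**Step 1: colour the drawing by the side of $e$ it should be on.** The arcs drawn so far together with $\partial D$ form a connected plane multigraph $M$ whose vertices are the ends and the crossings. Colour its vertices with $A$ or $B$ as follows.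

* An end gets the colour of the arc of $\partial D$ containing it.
* A crossing $f\cap g$ with $f\notin X(e)$ gets the colour of the arc containing both ends of $f$. If also $g\notin X(e)$, this is consistent, since $f$ and $g$ cross and so their ends are all in the same arc.
* A crossing $f\cap g$ with $f,g\in X(e)$ gets colour $A$ if and only if $f$, traversed from its end in $A$, meets $g$ before $e$ according to $<_f$.

In the last case, using $g$ instead of $f$ gives the same colour. Indeed, label the ends so that $e=14$ and $2,3\in A$, and $\{f,g\}=\{25,36\}$. By (P2) the orders come from a state. In State I, from $2$ and from $3$ the chord $14$ is met first, so both rules say $B$. In State II, from $2$ the chord $36$ is met first and from $3$ the chord $25$, so both rules say $A$.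

**Step 2: count the two-coloured edges of $M$.** We want to know where the arc for $e$ must cross. Let $f\in X(e)$ be traversed from its end in $A$. The crossings with $g<_fe$ have colour $A$ and those with $g>_fe$ have colour $B$: for $g\in X(e)$ by definition; for $g\notin X(e)$ because $e,g\in X(f)$ do not cross, so by (P1) $g<_fe$ if and only if the ends of $g$ lie in $A$. By induction the crossings along the arc $f$ are in the order $<_f$. So $f$ contains exactly one edge of $M$ with ends of different colours, and it is at the position that $<_f$ prescribes for $e$. A chord $f\notin X(e)$ has all its vertices of one colour. The circle $\partial D$ has exactly two two-coloured edges, those containing $x$ and $y$.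

**Step 3: draw $e$ through the two-coloured edges.** We first check that both colour classes induce connected subgraphs of $M$. From a crossing of colour $A$ lying on $f$ one can go along $f$ through vertices of colour $A$ to an end of $f$ in $A$: if $f\in X(e)$, go towards its end in $A$; if $f\notin X(e)$, all vertices on $f$ have colour $A$. The ends in $A$ are consecutive on $\partial D$. The same holds for $B$. Hence the two-coloured edges form a cut with both sides connected, that is, a bond of $M$. By a textbook fact (Diestel, *Graph Theory*, Prop. 4.6.1) the dual edges then form a cycle of the dual graph. That is, there is a Jordan curve that crosses each two-coloured edge exactly once and meets $M$ nowhere else. It crosses $\partial D$ twice, and we can choose these crossing points to be $x$ and $y$. Its part in $D$ is a simple arc from $x$ to $y$; this is the arc for $e$. It crosses exactly the arcs of $X(e)$, each once and not in a vertex of $M$, so no three arcs share a point. If the earlier arcs are polygonal, the new one can be taken polygonal.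

**Step 4: check the orders.** Along every $f\neq e$ the order is $<_f$, by induction and Step 2. Along $e$, let $f,g\in X(e)$. If $f,g$ do not cross, their arcs are disjoint; if $f$ is positionally first from $x$, then the arc $f$ separates $x$ from the arc $g$, and $e$ crosses $f$ only once, so $e$ meets $f$ before $g$. This is the order $<_e$ by (P1). If $f,g$ cross, the arcs $e,f,g$ realize a state. It is determined by the order on $f$, which is $<_f$. By (P2) the order on $e$ is then $<_e$. $\blacksquare$

## 10. Owners of crossings in girth at least five

From now on $G$ is an ordered graph without $C_3$ and $C_4$ and without co-holes of length $4$ and $5$. Let $e,f$ be crossing edges (hence disjoint). As there is no co-hole of length $4$, some edge joins them. Two joining edges would give, together with $e$ and $f$, a $C_3$ (if they share an end) or a $C_4$ (if not). So there is **exactly one** joining edge. Write it as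
$$o_e(f)\,o_f(e),\qquad o_e(f)\in e,\quad o_f(e)\in f,$$
and say that $f$ is *$o_e(f)$-owned on $e$*. In Section 5 this is the half of $e$ on which the crossing with $f$ must lie. In $G_8$, on the edge $15$, the edge $28$ is joined only at $5$ and $46$ only at $1$; uniqueness fails for $37$, which is joined by $17$ and $35$ because of the $4$-cycle $1,5,3,7$.

If two edges crossing $e$ share an end, we extend the positional order: they are ordered by their other ends, which lie on the same side of $e$.

The next lemma excludes the conflict of Section 5 for edges that do not cross.

**Lemma 6.** Let $e=xy$, let $f$ be $x$-owned and $g$ be $y$-owned on $e$, and suppose $f,g$ do not cross (possibly they share an end). Then $f$ comes before $g$, positionally, from $x$.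

*Proof.* **Step 1: list the forced non-adjacencies.** Write $f=u'v'$ with $v'\sim x$ and $g=uv$ with $v\sim y$. By uniqueness of joining edges,
$$x\not\sim u,v,u',\qquad y\not\sim u,u',v'. \tag{1}$$
Also $v\ne v'$ (otherwise $x,y,v$ is a $C_3$), and then
$$v\not\sim v' \tag{2}$$
(otherwise $x,y,v,v'$ is a $C_4$). Further $u\neq v'$, since $x\not\sim u$ but $x\sim v'$; and $u'\ne v$, since $y\not\sim u'$ but $y\sim v$. So a common end can only be $u=u'$. Suppose now that $g$ comes before $f$ from $x$.

**Step 2: a common end gives a co-hole of length 5.** If $u=u'$, then $v,v'$ lie on the other side of $e$ with $v$ nearer to $x$, so the cyclic order, up to reflection, is $x,u,y,v',v$. By (1) and (2), $xu,uy,yv',v'v,vx$ are non-edges; and $xy,\;uv'=f,\;uv=g,\;yv,\;xv'$ are edges. This is a co-hole of length $5$, a contradiction.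

**Step 3: disjoint edges give a $C_4$.** If $f,g$ are disjoint, the cyclic order is
$$x,\;g_A,\;f_A,\;y,\;f_B,\;g_B,$$
where $g_A,g_B$ and $f_A,f_B$ are the ends of $g$ and $f$ on the two sides of $e$. Whether $v=g_A$ or $v=g_B$, the edge $yv$ crosses $f$: the end $f_A$ separates $g_A$ from $y$ on its side, and $f_B$ separates $y$ from $g_B$ on the other. So some edge joins $yv$ and $f=u'v'$; by (1) and (2) it can only be $vu'$. Likewise the edge $xv'$ crosses $g$, whether $v'=f_A$ or $v'=f_B$, and by (1) and (2) the joining edge can only be $v'u$. Then $u,v,u',v'$ is a $C_4$, a contradiction. $\blacksquare$

For $G_8$ with $e=15$, $f=46$, $g=28$, Step 3 produces the cycle $8,2,4,6$, which does exist there. This is exactly where girth $5$ is used.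

For crossing $f,g$ we are free to choose the order along $e$, but the choices on $e$, $f$ and $g$ must fit one state. The next lemma says that ownership selects a state.

**Lemma 7.** Let $e,f,g$ be pairwise crossing edges. There is exactly one state (the *right* state) such that for each $a$ of the three edges whose two crossings $b,c$ satisfy $o_a(b)\ne o_a(c)$, the edge $b$ is met first from $o_a(b)$. Moreover, if $o_a(b)=o_a(c)=w$ for an edge $a$ of the three, with $b,c$ the other two, then the ends $o_b(a),o_c(a)$ lie on the same side of $a$, and in the right state, from $w$ along $a$, the one of $b,c$ whose end $o_b(a)$, respectively $o_c(a)$, is nearer to $w$ on that side is met first.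

*Proof.* The six ends are distinct. Call an edge of the triple *same* if its two owners coincide.

**Step 1: at most one edge is same.** This gives us an edge to start from. If all three were same, the three joining edges would form a $C_3$. If exactly two were same, with owners $a$ and $b$, and the third edge is $cd$, then the joining edges are $ab$, and one from $a$ and one from $b$ to different ends of $cd$, say $ac$ and $bd$. Then $a,b,d,c$ is a $C_4$. Both are impossible.

**Step 2: notation.** Let $e=xy$ be an edge that is not same. Let $f=u'v'$ with $v'\sim x$ be the $x$-owned one and $g=uv$ with $v\sim y$ the $y$-owned one. As in the proof of Lemma 6, (1) holds by uniqueness of joining edges, and (2) holds since $x,y,v,v'$ would be a $C_4$. So the edge joining $f$ and $g$ is $uu'$, $uv'$ or $vu'$. The requirement for $e$ alone determines the state, because the two states give opposite orders on $e$. It remains to check the other requirements.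

**Step 3: the joining edge is $uu'$ or $uv'$.** We determine the cyclic order and verify that State I is right. Here $v\not\sim u',v'$, and $y\not\sim u',v'$ by (1). So no edge joins $yv$ and $f$, hence $yv$ does not cross $f$. Let $A$ be the side of $e$ containing $v$ and $B$ the other, and let $f_A,f_B$ be the ends of $f$ on them. If $f_A$ lay between $v$ and $y$, then $yv$ would cross $f$; so $f_A$ lies between $x$ and $v$. Since $f$ and $g$ cross, $f_A,v,f_B,u$ alternate, so the cyclic order is
$$1=x,\quad 2=f_A,\quad 3=v,\quad 4=y,\quad 5=f_B,\quad 6=u,$$
with $e=14$, $f=25$, $g=36$.

* For $e$: from $x=1$ first $f$. So $1,2$ are partners, which is State I and only State I.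
* For $g$: $o_g(e)=v=3$ and $o_g(f)=u=6$. The requirement is: from $3$ first $e$, from $6$ first $f$. In State I the partner of $3$ is $4$ and that of $6$ is $5$, so it holds.
* For $f$ if the joining edge is $uu'$: $o_f(e)=v'$ and $o_f(g)=u'$. Now $v'\not\sim u,v$ and $x\not\sim u,v$, so $xv'$ does not cross $g=36$. As the pair $1,5$ crosses $3,6$, we get $v'=2$ and $u'=5$. The requirement is: from $2$ first $e$, from $5$ first $g$. It holds in State I (partners $1$ and $6$). No edge of the triple is same.
* For $f$ if the joining edge is $uv'$: $f$ is same, with owner $w=v'\in\{2,5\}$. The ends in question are $o_e(f)=x=1$ and $o_g(f)=u=6$, and these lie on the same side of the chord $25$. In State I, from $2$ first $e$ is met, and $1$ is nearer to $2$ than $6$ is; from $5$ first $g$ is met, and $6$ is nearer to $5$ than $1$ is. This is the "moreover" part for $f$.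

**Step 4: the joining edge is $vu'$.** This is the mirror image of the case $uv'$, with $g$ same. Here $v'\not\sim u,v$, and $x\not\sim u,v$ by (1), so $xv'$ does not cross $g$. Let $A$ be the side of $e$ containing $v'$. Then the end $g_A$ of $g$ on this side is not between $x$ and $v'$, so it lies between $v'$ and $y$. Since $f,g$ cross, the cyclic order is
$$1=x,\quad 2=v',\quad 3=g_A,\quad 4=y,\quad 5=u',\quad 6=g_B,$$
with $e=14$, $f=25$, $g=36$.

* For $e$: from $1$ first $f$; this is State I and only State I.
* For $f$: $o_f(e)=v'=2$ and $o_f(g)=u'=5$. In State I, from $2$ first $e$ and from $5$ first $g$, as required.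
* $g$ is same, with owner $w=v\in\{3,6\}$. The ends $o_e(g)=y=4$ and $o_f(g)=u'=5$ lie on the same side of $36$. In State I, from $3$ first $e$ is met, and $4$ is nearer to $3$ than $5$ is; from $6$ first $f$ is met, and $5$ is nearer to $6$ than $4$ is.

In all cases State I in the chosen labelling is the right state, and it is the only one. $\blacksquare$

## 11. Ownership gives linear orders

**Definition.** Let $e=xy$ be an edge of $G$ and let $f\ne g$ be edges crossing $e$. If $f,g$ do not cross (this includes sharing an end), $<_e$ orders them positionally. If they cross, $<_e$ orders them by the right state of $\{e,f,g\}$.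

Both rules are compatible with reversing the direction of $e$.

**Lemma 8.** $<_e$ is a linear order, and from $x$ all $x$-owned edges precede all $y$-owned edges.

*Proof.* **Step 1: the two owner classes are separated.** Let $f$ be $x$-owned and $g$ be $y$-owned. If they do not cross, $f$ comes first by Lemma 6. If they cross, $f$ is met first from $x$ in the right state by Lemma 7.

**Step 2: comparing two edges with the same owner.** For any two edges exactly one comes first, so $<_e$ is a tournament, and a tournament without $3$-cycles is transitive. By Step 1 the edges of a $3$-cycle would have the same owner, say $x$ (for $y$ traverse $e$ backwards). Write $x$-owned edges as $f_i=v_iu_i$ with $v_i=o_{f_i}(e)\sim x$. Then $u_i\not\sim x$ by uniqueness of the joining edge, so $u_i\ne v_j$ for all $i,j$. If $v_i\neq v_j$, then $u_i\ne u_j$, since otherwise $x,v_i,u_i,v_j$ is a $C_4$. Let "nearer" mean nearer to $x$ on the relevant side of $e$.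

* Let $v_i,v_j$ lie on the same side of $e$. If $v_i\ne v_j$, then $f_i<_ef_j$ if and only if $v_i$ is nearer than $v_j$: if $f_i,f_j$ do not cross, they are disjoint and this is the positional order; if they cross, it is the "moreover" part of Lemma 7 for the edge $e$ with $w=x$. If $v_i=v_j$, the order is that of $u_i,u_j$.
* Let $v_i,v_j$ lie on opposite sides of $e$. By Lemma 7, $f_i,f_j$ do not cross, since otherwise $v_i,v_j$ would be on the same side. They are disjoint. So their order is positional: $f_i<_ef_j$ if and only if $v_i$ is nearer than $u_j$, these two being on the same side; equivalently, if and only if $u_i$ is nearer than $v_j$.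

**Step 3: no 3-cycles.** Consider three $x$-owned edges. If $v_1,v_2,v_3$ are on one side of $e$, the order is lexicographic (first by $v_i$, then by $u_i$), hence linear on them. Otherwise let $v_1,v_2$ be on one side and $v_3$ on the other, named so that $f_1<_ef_2$; thus $v_1=v_2$ or $v_1$ is nearer than $v_2$. A $3$-cycle would be $f_1<_ef_2<_ef_3<_ef_1$. But $f_2<_ef_3$ says that $v_2$ is nearer than $u_3$, and $f_3<_ef_1$ says that $u_3$ is nearer than $v_1$. So $v_2$ is nearer than $v_1$, a contradiction. $\blacksquare$

## 12. Spokes and the proof of Theorem C

*Proof of Theorem C.* In a graph of girth at least $5$ a co-hole of length $\ge6$ is impossible, as it contains a triangle; so having no co-hole of length $>3$ is the same as having none of length $4$ or $5$. If such a co-hole exists there is no representation, by Lemma 2. Conversely, let $G$ be as in Section 10. We construct a representation.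

**Step 1: give the edges distinct ends.** This is needed for Lemma 5. Replace each vertex $x$ of degree $d\ge1$ on the circle by $d$ nearby points, one for each incident edge, in the clockwise order opposite to the clockwise order (from $x$) of the other ends. If $x,a,b$ are in clockwise order, then the point for $xb$ comes before the point for $xa$, so the chords of $xa$ and $xb$ are nested and do not cross. Hence edges sharing an end do not cross as chords. For disjoint edges, crossing is unchanged. Positional orders are unchanged too: for disjoint edges this is clear, and for two edges $f,g$ crossing $e$ and sharing an end, the new chords do not cross, so their positional order can be read off on the side of their other ends.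

**Step 2: draw the edges.** The chords with the orders $<_e$ satisfy the hypotheses of Lemma 5: the orders are linear by Lemma 8, (P1) holds by definition, and (P2) holds because for pairwise crossing $e,f,g$ all three orders come from the right state of $\{e,f,g\}$. Let $\gamma_e$ be the resulting arcs, taken polygonal.

**Step 3: cut the edges into spokes and form trees.** By Lemma 8 we can choose on each $\gamma_{xy}$ a point $p_{xy}$, not a crossing, such that the crossings with $x$-owned edges lie between $x$ and $p_{xy}$, and the crossings with $y$-owned edges between $p_{xy}$ and $y$. The part from $x$ to $p_{xy}$, inclusive, is the *$x$-spoke*; the part from $p_{xy}$ to $y$, inclusive, is the *$y$-spoke*. Enlarge the disk slightly, put each $x$ on the new boundary, and join it inside the added annulus by a small fan of segments to its $d$ points; if the $d$ points were chosen close enough together, the segments stay in the annulus and the fans of distinct vertices are disjoint. Let $T_x$ be the fan of $x$ together with all $x$-spokes; for isolated $x$ take a short segment in the annulus. The arcs of edges at $x$ are pairwise disjoint, since their chords do not cross. So $T_x$ is a tree, and it meets the new boundary only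 in $x$.

**Step 4: check adjacencies.** If $xv\in E$, then $p_{xv}\in T_x\cap T_v$. Now let $x\ne v$ and $xv\notin E$, and suppose $T_x$ and $T_v$ have a common point. Fans are disjoint, and a fan meets the arcs only in ends belonging to its own vertex. So the point lies on an $x$-spoke of some $\gamma_e$ with $x\in e$ and on a $v$-spoke of some $\gamma_f$ with $v\in f$. Here $e\neq f$, since $xv\notin E$. So the point is the crossing of $\gamma_e$ and $\gamma_f$, and $e,f$ are disjoint crossing edges. It lies on the $x$-spoke of $\gamma_e$, so by the choice of $p_e$ we have $o_e(f)=x$. It lies on the $v$-spoke of $\gamma_f$, so $o_f(e)=v$. But $o_e(f)\,o_f(e)$ is an edge, so $x\sim v$, a contradiction.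

By Lemma 3, $G$ has a constrained outer-string representation.

**Step 5: the bound on the girth.** We check that $5$ cannot be replaced by $4$. The graph $G_8$ is triangle-free (Section 6) and contains the $4$-cycle $1,5,3,7$, so its girth is $4$. By Theorem A it has no co-hole of length $>3$ and no constrained outer-string representation. $\blacksquare$
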